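# Tight closure of squares on normal surface singularities: ideals built slot by slot

Throughout, $R$ is a Noetherian ring of prime characteristic $p>0$, the letter $Q$ always denotes a power $p^e$ of $p$ (including $Q=1$), and $I^{[Q]}$ is the ideal generated by the $Q$-th powers of the elements of $I$.

## 1. Ideals with prescribed slots

Let $R$ be a two-dimensional Cohen–Macaulay local ring, let $x,y$ be a system of parameters, and put $\mathfrak q=(x,y)$. Choose $n\ge 1$ and ideals $I_0,\dots,I_n$, each containing $\mathfrak q$ (the choice $I_j=R$ is allowed). Form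
$$J=\sum_{j=0}^{n}x^{n-j}y^{j}I_j .\qquad (1)$$
We say that $I_j$ sits in slot $j$ of $J$. Squaring gives
$$J^2=\sum_{k=0}^{2n}x^{2n-k}y^{k}\Big(\sum_{i+j=k}I_iI_j\Big).\qquad (2)$$
The degree-$2n$ monomials in $x,y$ are independent modulo $\mathfrak q$ (Fact 2 below makes this precise), so slots can be read off modulo $\mathfrak q$. The point of (2) is that squaring $J$ produces *sums* of the ideals we put in. Take $n=3$ and slots $R,K,R,L$. Slot $3$ of $J^2$ comes from the pairs $(0,3)$ and $(1,2)$, and it is $R\cdot L+K\cdot R=K+L$.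

**Example.** Let $R=k[[u,v]]$, $x=u^2$, $y=v^2$, $n=3$, $K=(u,v^2)$, $L=(u^2,v)$. Then
$$J=(u^6)+u^4v^2(u,v^2)+(u^2v^4)+v^6(u^2,v)=(u^6,\,u^5v^2,\,u^2v^4,\,v^7).$$
Here $x^3y^3=u^6v^6$, and $u^6v^6\cdot u=(u^2v^4)(u^5v^2)\in J^2$, $u^6v^6\cdot v=u^6\cdot v^7\in J^2$. The monomial $u^6v^6$ is not in $J^2$: the products of two generators are $u^{12}$, $u^{11}v^2$, $u^8v^4$, $u^6v^7$, $u^{10}v^4$, $u^7v^6$, $u^5v^9$, $u^4v^8$, $u^2v^{11}$, $v^{14}$, and none divides $u^6v^6$. So what multiplies $x^3y^3$ into $J^2$ is exactly $(u,v)=K+L$.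

The construction serves the following purpose. Let $I\mapsto I^*$ be tight closure. We want to compare $(J^2)^*$ with $(J^*)^2$. By (2), $(J^2)^*$ contains $x^3y^3(K+L)^*$. If tight closure can be computed slot by slot, then slot $3$ of $(J^*)^2$ is only $K^*+L^*$. So the question "does tight closure commute with squaring?" becomes "does tight closure commute with sums?", and that second question is much easier to settle.

## 2. F-rationality, F-injectivity, and two conditions on squares

Let $R^\circ$ be the set of elements of $R$ not in any minimal prime; for a domain, $R^\circ=R\setminus\{0\}$.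

**Definition (tight closure).** $I^*=\{z\in R:\text{ there is }c\in R^\circ\text{ with }cz^Q\in I^{[Q]}\text{ for all }Q\gg0\}$. The ideal $I$ is tightly closed if $I^*=I$.

In a regular ring every ideal is tightly closed (textbook theorem). Here is an example with $I^*\ne I$. Let $R=k[[x,y,z]]/(x^3+y^3+z^3)$. Then $z^2\in(x,y)^*$. Indeed, for any $Q$ write $2Q+2=3M+r$ with $0\le r\le 2$, so $3M\ge 2Q$. Then
$$z^2\cdot(z^2)^Q=z^{2Q+2}=\pm z^r(x^3+y^3)^M$$
is a combination of terms $z^rx^{3i}y^{3j}$ with $3i+3j=3M\ge 2Q$, so $3i\ge Q$ or $3j\ge Q$. Hence $z^2(z^2)^Q\in(x^Q,y^Q)$ for all $Q$, and $z^2$ serves as the multiplier $c$. But $z^2\notin(x,y)$, because $R/(x,y)=k[z]/(z^3)$.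

Three easy facts, for $R$ a domain:

- If $rL\subseteq I$, then $rL^*\subseteq I^*$: from $cz^Q\in L^{[Q]}$ we get $c(rz)^Q\in r^QL^{[Q]}\subseteq I^{[Q]}$.
- $I^*L^*\subseteq(IL)^*$: from $cz^Q\in I^{[Q]}$ and $dw^Q\in L^{[Q]}$ we get $cd(zw)^Q\in(IL)^{[Q]}$, and $cd\neq0$.
- $K^*+L^*\subseteq(K+L)^*$, since $I\mapsto I^*$ preserves inclusions and $(K+L)^*$ is an ideal.

**Definition (parameter ideals, F-rational).** A parameter ideal of a local ring $(R,\mathfrak m)$ is an ideal generated by a system of parameters (s.o.p.). $R$ is F-rational if every parameter ideal is tightly closed. So regular local rings are F-rational, and the cubic ring above is not.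

**Definition (F-injective).** $(R,\mathfrak m)$ is F-injective if the Frobenius map acts injectively on all $H^i_{\mathfrak m}(R)$.

For $R=k[[x,y]]$ the only nonzero module is $H^2_{\mathfrak m}(R)$, with $k$-basis $x^{-i}y^{-j}$, $i,j\ge1$. Frobenius raises coefficients to the $p$-th power and sends $x^{-i}y^{-j}$ to $x^{-pi}y^{-pj}$, so it is injective. The cubic with $p=3m+2$ is not F-injective: $z^{2p}=z\cdot (z^3)^{2m+1}=-z(x^3+y^3)^{2m+1}$, and in each term $x^{3i}y^{3j}$ with $i+j=2m+1$ one of $3i,3j$ is at least $3m+3>p$. So $z^{2p}\in(x^p,y^p)$, and Frobenius kills the class $\left[\frac{z^2}{xy}\right]\in H^2_{\mathfrak m}(R)$, which is nonzero because $z^2\notin(x,y)$ (Fact 3 below).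

**Definition (analytically normal).** $(R,\mathfrak m)$ is analytically normal if its completion $\hat R$ is a normal domain. A complete normal local domain, such as $k[[x,y]]$, is an example.

Of excellence we use only this: complete local rings and localizations of finitely generated algebras over a field are excellent; an excellent normal local ring has normal completion, since its formal fibres are regular; and Fact 5 below.

Now let $(R,\mathfrak m)$ be a two-dimensional excellent F-injective analytically normal local ring. The paper of Alessandro De Stefani and Ilya Smirnov, "Tight closure of products and F-rational singularities", arXiv:2411.03167 (2024), is the source of two questions.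

- **(a)** Is $R$ F-rational if and only if $(I^2)^*=(I^*)^2$ for every $\mathfrak m$-primary ideal $I$?
- **(b)** Is $R$ F-rational if and only if $(\mathfrak q^2)^*=(\mathfrak q^*)^2$ for every parameter ideal $\mathfrak q$?

Both answers are no, for opposite reasons. In (a) the condition implies F-rationality but is too strong. In (b) the condition always holds. We shall prove the following.

**Theorem 1.** Let $R$ be a two-dimensional excellent F-injective analytically normal local ring. For every parameter ideal $\mathfrak q$ and every $n\ge1$, $(\mathfrak q^n)^*=\mathfrak q^{n-1}\mathfrak q^*=(\mathfrak q^*)^n$. If $k$ is a field of characteristic $p\equiv 1\pmod 3$, then $k[[x,y,z]]/(x^3+y^3+z^3)$ is such a ring and is not F-rational.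

**Theorem 2.** Let $k$ be any field of characteristic $p>0$, $B=k[a^3,a^2b,ab^2,b^3]\subset P=k[a,b]$, $S=B[t]/(t^3-ab(a+b))$, $\mathfrak m=(t,B_+)$, $R=S_{\mathfrak m}$. Then $R$ is two-dimensional, excellent, analytically normal and F-rational (hence F-injective). For
$$J=(a^{24},\,a^{21}b^6,\,a^{20}b^7,\,a^{12}b^{12},\,a^6b^{21},\,b^{24})R$$
we have $a^{30}b^{18}t^5\in(J^2)^*\setminus(J^*)^2$.

**Theorem 3.** Let $R$ be a two-dimensional excellent analytically normal local ring. The following are equivalent:

- (i) $(I^2)^*=(I^*)^2$ for all $\mathfrak m$-primary $I$;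
- (ii) $(K+L)^*=K^*+L^*$ for all $\mathfrak m$-primary $K,L$;
- (iii) every ideal of $R$ is tightly closed.

In (a), "if" holds by Theorem 3, (i)⇒(iii), without F-injectivity, and "only if" fails by Theorem 2. In (b), "only if" holds and "if" fails, both by Theorem 1. Condition (iii) is called weak F-regularity.

## 3. Parameter ideals, the Gorenstein case, and where duality stops

**F-rational rings and parameter ideals.** Suppose $R$ is F-rational and $\mathfrak q=(x,y)$. Then $\mathfrak q^2=(x^2,y)\cap(x,y^2)$ is an intersection of tightly closed ideals, hence tightly closed, so $(\mathfrak q^2)^*=\mathfrak q^2=(\mathfrak q^*)^2$. This is "only if" in (b).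

**The cubic.** For $\mathfrak q=(x,y)$ in $k[[x,y,z]]/(x^3+y^3+z^3)$ we have $z^2\in\mathfrak q^*$, so $xz^2,yz^2,z^4\in(\mathfrak q^2)^*$, and $z^4=-z(x^3+y^3)$ is already in $\mathfrak q^2$. The elements of $(\mathfrak q^2)^*$ that we can see lie in $(\mathfrak q^*)^2$. Theorem 1 will say that, for $p\equiv1\pmod 3$, there are no others.

**A first approach to (a).** To prove that F-rationality implies the condition in (a), one would try to show that every $\mathfrak m$-primary ideal $I$ is tightly closed. If $R$ is Gorenstein, this works. Choose a parameter ideal $\mathfrak q\subseteq I$. Duality in the Gorenstein Artinian ring $R/\mathfrak q$ gives $I=\mathfrak q:(\mathfrak q:I)$. Put $\mathfrak b=\mathfrak q:I$. For $r\in\mathfrak b$ we have $rI\subseteq\mathfrak q$, so $rI^*\subseteq\mathfrak q^*=\mathfrak q$. Hence $I^*\subseteq\mathfrak q:\mathfrak b=I$.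

The argument stops exactly at $I=\mathfrak q:(\mathfrak q:I)$. In the ring of Theorem 2 there is a parameter ideal $\mathfrak q$ with $R/\mathfrak q\cong k\oplus V$, $\dim_kV=2$, $V^2=0$ (Section 8). If $\bar I\subset V$ is a line, then $0:\bar I=V$ and $0:V=V\neq\bar I$. So a counterexample to (a) has to be F-rational and not Gorenstein.

**A first approach to the converse.** To get F-rationality from the condition in (a), one would apply the condition to parameter ideals. By Theorem 1 this yields no information when $R$ is F-injective. One needs other ideals $I$, and those of shape (1) do the job.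

## 4. Computing with two parameters

**Basic structure.** Let $R$ be a two-dimensional analytically normal local ring. Then $R\subseteq\hat R$ is a domain. It is normal: if $r/s$ in the fraction field is integral over $R$, then $r\in s\hat R\cap R=sR$ by faithful flatness. A normal ring of dimension two is Cohen–Macaulay (CM), and $R_{\mathfrak p}$ is regular for all primes $\mathfrak p\ne\mathfrak m$, since these have height at most $1$.

For Facts 1–4, let $R$ be a two-dimensional CM local ring of characteristic $p$, $x,y$ an s.o.p., and $\mathfrak q=(x,y)$.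

**Fact 1 (monomials behave as in a polynomial ring).** Let $A=\mathbb F_p[X,Y]_{(X,Y)}$. The map $A\to R$, $X\mapsto x$, $Y\mapsto y$, is defined, since a polynomial with nonzero constant term maps to a unit. It is flat by the local criterion, because $\mathrm{Tor}_1^A(\mathbb F_p,R)=H_1(x,y;R)=0$. Finite intersections and colons of finitely generated ideals commute with flat base change. So for ideals generated by monomials in $x,y$ they are computed as for monomial ideals in $\mathbb F_p[X,Y]$; in particular a finite intersection is generated by the monomials that lie in every member. We use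
$$\mathfrak q^n=\bigcap_{i=0}^{n-1}(x^{n-i},y^{i+1}),\qquad (3)$$
$$(x^r,y^s):\mathfrak q=(x^r,y^s,x^{r-1}y^{s-1})\quad(r,s\ge1),\qquad (4)$$
$$(x^r,y^s):x^iy^j=(x^{r-i},y^{s-j})\quad(0\le i<r,\ 0\le j<s).\qquad (5)$$
To check (3): if $\alpha+\beta\ge n$ and $\alpha\le n-i-1$, then $\beta\ge i+1$, so $X^\alpha Y^\beta$ lies in every ideal on the right. If $\alpha+\beta\le n-1$, take $i=\beta$: then $\alpha<n-i$ and $\beta<i+1$, so it does not lie in the $i$-th one. Formulas (4) and (5) are immediate for monomials.

**Fact 2 (reading off slots).** If $\sum_{i=0}^ns_ix^{n-i}y^i\in\mathfrak q^{n+1}$, then all $s_i\in\mathfrak q$. By flatness $\mathfrak q^n/\mathfrak q^{n+1}\cong\big((X,Y)^n/(X,Y)^{n+1}\big)\otimes_AR$, which is a free $R/\mathfrak q$-module on the classes of the $x^{n-i}y^i$. The same holds for the s.o.p. $x^Q,y^Q$.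

**Fact 3 (local cohomology).** $H^2_{\mathfrak m}(R)=\varinjlim R/(x^n,y^n)$ with transition maps multiplication by $xy$, and $H^0_{\mathfrak m}(R)=H^1_{\mathfrak m}(R)=0$. Write $\left[\frac{z}{x^ny^n}\right]$ for the class of $z\in R/(x^n,y^n)$. The transition maps are injective by (5), so $\left[\frac z{x^ny^n}\right]=0$ if and only if $z\in(x^n,y^n)$. Frobenius acts by $\left[\frac z{x^ny^n}\right]\mapsto\left[\frac{z^p}{x^{np}y^{np}}\right]$.

**Fact 4 (determinants).** Let $\mathfrak q'=(x',y')\supseteq I=(x_1,y_1)$ be parameter ideals, and let $\delta$ be the determinant of a matrix expressing $x_1,y_1$ in terms of $x',y'$. Then $I:\delta=\mathfrak q'$.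

By Cramer, $\delta\mathfrak q'\subseteq I$. Conversely, the matrix induces a map from the Koszul resolution of $R/I$ to that of $R/\mathfrak q'$ which lifts the surjection $R/I\to R/\mathfrak q'$ and is multiplication by $\delta$ in degree $2$. Hence the induced map $\mathrm{Ext}^2_R(R/\mathfrak q',R)=R/\mathfrak q'\to\mathrm{Ext}^2_R(R/I,R)=R/I$ is multiplication by $\delta$. From $0\to\mathfrak q'/I\to R/I\to R/\mathfrak q'\to0$ we see that its kernel is a quotient of $\mathrm{Ext}^1_R(\mathfrak q'/I,R)$. This group is $0$, because $\mathfrak q'/I$ has finite length and $R$ has depth $2$. So $\delta z\in I$ implies $z\in\mathfrak q'$.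

**Fact 5 (test elements).** [Hochster–Huneke, *F-regularity, test elements, and base change*, Trans. AMS 346 (1994), §6] If $R$ is a reduced excellent local ring of characteristic $p$ and $c\in R^\circ$ with $R_c$ regular, then some power $d$ of $c$ is a test element: $dz^Q\in I^{[Q]}$ for all ideals $I$, all $z\in I^*$ and all $Q\ge1$.

If $R$ is two-dimensional, excellent and analytically normal, this applies to every $0\ne c\in\mathfrak m$, since the primes of $R_c$ come from primes of $R$ other than $\mathfrak m$. The gain over the definition of $I^*$ is that one multiplier works for all $I$, all $z$ and all $Q$, including $Q=1$.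

## 5. Powers of parameter ideals in F-injective rings: Theorem 1

Let $R$ be as in Theorem 1.

**Step 1: $\mathfrak m\mathfrak q^*\subseteq\mathfrak q$ for every parameter ideal $\mathfrak q=(x,y)$.** This step shows that tight closure of parameter ideals is small, and it is the only place where F-injectivity enters. Let $z\in\mathfrak q^*$ and $0\ne c\in\mathfrak m$. By Fact 5 there is $N$ with $c^Nz^Q\in\mathfrak q^{[Q]}$ for all $Q$. For $Q\ge N$ we get $(cz)^Q=c^{Q-N}c^Nz^Q\in(x^Q,y^Q)$. So the class $\left[\frac{cz}{xy}\right]\in H^2_{\mathfrak m}(R)$ is killed by a power of Frobenius. By F-injectivity it is $0$, and by Fact 3 $cz\in\mathfrak q$.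

**Step 2: $(\mathfrak q^n)^*\subseteq\mathfrak q^{n-1}$.** This step puts elements of $(\mathfrak q^n)^*$ in a form where Fact 2 applies. Let $z\in(\mathfrak q^n)^*$. For $0\le i\le n-1$ the parameter ideal $(x^{n-i},y^{i+1})$ contains $\mathfrak q^n$, so $z$ lies in its tight closure, and by Step 1 and (4)
$$z\in(x^{n-i},y^{i+1}):\mathfrak q=(x^{n-i},y^{i+1},x^{n-1-i}y^i).$$
By Fact 1 the intersection of these ideals over $i$ is generated by monomials. Suppose $\alpha+\beta\le n-2$ and take $i=\beta$. Then $0\le i\le n-1$, $\alpha\le n-1-i$ and $\beta\le i$, and not both are equalities since $\alpha+\beta<n-1$. So $X^\alpha Y^\beta$ is not in the $i$-th monomial ideal. Hence every monomial in the intersection has degree at least $n-1$, and $z\in\mathfrak q^{n-1}$.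

**Step 3: the coefficients lie in $\mathfrak q^*$.** Write $z=\sum_{i=0}^{n-1}a_ix^{n-1-i}y^i$. Choose $c\in R^\circ$ with $cz^Q\in(\mathfrak q^n)^{[Q]}\subseteq(x^Q,y^Q)^n$ for $Q\gg0$. Since
$$cz^Q=\sum_i ca_i^Q(x^Q)^{n-1-i}(y^Q)^i\in(x^Q,y^Q)^n,$$
Fact 2 for $x^Q,y^Q$ gives $ca_i^Q\in\mathfrak q^{[Q]}$ for $Q\gg0$, so $a_i\in\mathfrak q^*$. Therefore
$$(\mathfrak q^n)^*\subseteq\mathfrak q^{n-1}\mathfrak q^*\subseteq(\mathfrak q^*)^n\subseteq(\mathfrak q^n)^*,$$
and equality holds throughout.

**Step 4: the cubic is a complete normal domain.** This step and the next two show that the condition in (b) holds in a ring that is not F-rational. Let $A=k[[x,y,z]]$, $f=x^3+y^3+z^3$, $R=A/(f)$, $p=3m+1$. Let $\mathfrak p\ne(x,y,z)$ be a prime of $A$ containing $f$. If $f\in\mathfrak p^2A_{\mathfrak p}$, then $sf\in\mathfrak p^2$ for some $s\notin\mathfrak p$. A partial derivative $D$ maps $\mathfrak p^2$ into $\mathfrak p$, so $D(s)f+sD(f)\in\mathfrak p$, hence $D(f)\in\mathfrak p$. Thus $3x^2,3y^2,3z^2\in\mathfrak p$, and since $p\neq3$,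 $\mathfrak p=(x,y,z)$, a contradiction. So $f\notin\mathfrak p^2A_{\mathfrak p}$ and $R$ is regular off its maximal ideal. As a two-dimensional hypersurface $R$ is CM, so it is normal by Serre's criterion, and a normal local ring is a domain. It is complete, hence excellent and analytically normal.

**Step 5: the cubic is F-injective.** Here $H^0_{\mathfrak m}=H^1_{\mathfrak m}=0$, so only $H^2_{\mathfrak m}(R)$ matters. We first find its socle. If $\left[\frac{s}{x^ny^n}\right]$ is killed by $\mathfrak m$, then $\mathfrak qs\subseteq(x^n,y^n)$ by Fact 3, so by (4) $s\equiv(xy)^{n-1}w$ modulo $(x^n,y^n)$ for some $w$, and the class equals $\left[\frac{w}{xy}\right]$ with $\mathfrak mw\subseteq\mathfrak q$. Since $R/\mathfrak q=k[z]/(z^3)$, the socle is $k\eta$ with $\eta=\left[\frac{z^2}{xy}\right]\ne0$.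

Next, $z^{2p}=z^2(z^3)^{2m}=z^2(x^3+y^3)^{2m}$. In $F(\eta)=\left[\frac{z^{2p}}{x^py^p}\right]$ only the term with $x^{3m}y^{3m}=x^{p-1}y^{p-1}$ survives, because in every other term one exponent is at least $3m+3>p$. So
$$F(\eta)=\binom{2m}{m}\left[\frac{z^2x^{p-1}y^{p-1}}{x^py^p}\right]=\binom{2m}m\eta,$$
and $\binom{2m}m\not\equiv0\pmod p$ because $2m<p$. Thus $F(\lambda\eta)=\lambda^p\binom{2m}m\eta\neq0$ for $\lambda\in k^\times$. The kernel of $F$ is a submodule of $H^2_{\mathfrak m}(R)$, since $F(r\xi)=r^pF(\xi)$. Every element of $H^2_{\mathfrak m}(R)$ is killed by a power of $\mathfrak m$, so a nonzero submodule meets the socle nontrivially. Hence $\ker F=0$.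

**Step 6: the cubic is not F-rational.** We checked in Section 2 that $z^2\in(x,y)^*\setminus(x,y)$. This proves Theorem 1. $\square$

## 6. Tight closure slot by slot

We return to (1). The next lemma says when $J^*$ can be computed in the slots. The essential hypothesis is $J^*\subseteq\mathfrak q^n$, and it is not automatic. If all slots are $R$, then $J=\mathfrak q^n$; in the cubic with $\mathfrak q=(x,y)$ we have $x^{n-1}z^2\in\mathfrak q^{n-1}\mathfrak q^*\subseteq(\mathfrak q^n)^*$, while $x^{n-1}z^2\notin\mathfrak q^n$ by Fact 2, because $z^2\notin\mathfrak q$. Part (A) gets the hypothesis from F-rationality. Part (B) gets it in general by placing $\mathfrak q$ in every odd slot as a buffer.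

**Lemma 1.** Let $R$ be a two-dimensional CM local ring of characteristic $p$, $\mathfrak q=(x,y)$ a parameter ideal, $I_0,\dots,I_n\supseteq\mathfrak q$ ideals ($I_j=R$ is allowed), and $J=\sum_jx^{n-j}y^jI_j$.

- (0) If $J^*\subseteq\mathfrak q^n$, then $J^*\subseteq\sum_jx^{n-j}y^jI_j^*$.
- (A) If $R$ is F-rational, then $J^*\subseteq\mathfrak q^n$.
- (B) If $n$ is even, $I_j=\mathfrak q$ for all odd $j$, and $\mathfrak q\cdot(x^r,y^s)^*\subseteq(x^r,y^s)$ for all $r,s\ge1$, then $J^*\subseteq\mathfrak q^n$.

**Proof of (0).** Let $z\in J^*$. By hypothesis $z=\sum_ja_jx^{n-j}y^j$. Choose $c\in R^\circ$ with $cz^Q\in J^{[Q]}=\sum_jx^{(n-j)Q}y^{jQ}I_j^{[Q]}$ for $Q\gg0$. Then $\sum_j(ca_j^Q-s_j)x^{(n-j)Q}y^{jQ}=0$ with $s_j\in I_j^{[Q]}$. By Fact 2 for $x^Q,y^Q$,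
$$ca_j^Q\in I_j^{[Q]}+(x^Q,y^Q)=I_j^{[Q]},$$
where the last equality uses $\mathfrak q\subseteq I_j$. So $a_j\in I_j^*$.

**Proof of (A).** By (3), $J\subseteq\mathfrak q^n=\bigcap_i(x^{n-i},y^{i+1})$. Each ideal on the right is a parameter ideal, hence tightly closed, so it contains $J^*$.

**Proof of (B).** Let $j$ be odd, $1\le j\le n-1$. First, $J\subseteq(x^{n-j+1},y^{j+1})$: for $i<j$ the $i$-th summand is divisible by $x^{n-j+1}$, for $i>j$ by $y^{j+1}$, and the $j$-th summand is $x^{n-j}y^j\mathfrak q=(x^{n-j+1}y^j,x^{n-j}y^{j+1})$. Hence, by the hypothesis on $\mathfrak q$ and (4),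
$$J^*\subseteq(x^{n-j+1},y^{j+1}):\mathfrak q=(x^{n-j+1},y^{j+1},x^{n-j}y^j)\quad\text{for all odd }j.$$
The intersection of these ideals is generated by monomials. Suppose $\alpha+\beta\le n-1$. The interval $[\beta,n-\alpha]\subseteq[0,n]$ contains two consecutive integers, hence an odd $j$, and $1\le j\le n-1$ because $n$ is even. Now $\alpha\le n-j$ and $\beta\le j$, and not both are equalities since $\alpha+\beta<n$. So $X^\alpha Y^\beta$ is not in the $j$-th monomial ideal. Hence the intersection lies in $\mathfrak q^n$. $\square$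

## 7. From squares to sums to all ideals: Theorem 3

Let $R$ be two-dimensional, excellent and analytically normal. The implication (iii)⇒(i) is trivial: if every ideal is tightly closed, both sides equal $I^2$.

**(i)⇒(ii).** The purpose is to pack $K$ and $L$ into one ideal $J$ whose square has $K+L$ in a slot. Let $K,L$ be $\mathfrak m$-primary and choose an s.o.p. in $K\cap L$. By Fact 5, after replacing its members by powers, we get an s.o.p. $x,y\in K\cap L$ consisting of test elements. Put $\mathfrak q=(x,y)$. If $z\in(x^r,y^s)^*$, then taking $Q=1$ in Fact 5 gives $xz,yz\in(x^r,y^s)$. So the last hypothesis of Lemma 1(B) holds.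

Let $n=8$ and use the slots
$$I_0=I_4=I_8=R,\quad I_2=K,\quad I_6=L,\quad I_1=I_3=I_5=I_7=\mathfrak q,$$
with $J=\sum_jx^{8-j}y^jI_j$. This is the pattern $R,K,R,L$ of Section 1, followed by a further $R$ and spread out over the even slots, with buffers in between. All slots contain $\mathfrak q$, and $J$ is $\mathfrak m$-primary because it contains $x^8$ and $y^8$. By Lemma 1(B) and (0),
$$J^*\subseteq\sum_jx^{8-j}y^jI_j^*.$$
Both $x^{10}y^6K=x^4y^4\cdot x^6y^2K$ and $x^{10}y^6L=x^8\cdot x^2y^6L$ lie in $J^2$. So for $u\in(K+L)^*$ we have $x^{10}y^6u\in(J^2)^*=(J^*)^2$ by (i). Hence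
$$x^{10}y^6u=\sum_{k=0}^{16}x^{16-k}y^ks_k,\qquad s_k\in\sum_{i+j=k}I_i^*I_j^*.$$
Comparing the coefficients of $x^{10}y^6$ by Fact 2 gives $u-s_6\in\mathfrak q$. Up to order, the pairs with $i+j=6$ are $(0,6),(2,4),(1,5),(3,3)$. So
$$s_6\in L^*+K^*+(\mathfrak q^*)^2\subseteq K^*+L^*,$$
because $\mathfrak q\subseteq K$ gives $\mathfrak q^*\subseteq K^*$. Since also $\mathfrak q\subseteq K$, we get $u\in K^*+L^*$. The inclusion $K^*+L^*\subseteq(K+L)^*$ always holds, so (ii) follows.

For (ii)⇒(iii) the plan is to write an $\mathfrak m$-primary ideal as a sum of ideals $hR+\mathfrak m^N$ with $N$ large, for which tight closure is under control. The control comes from the next lemma.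

**Lemma 2.** Let $R$ be as in Theorem 3. For $0\ne h\in R$ and $M\ge1$ there is $N_0$ with $(hR+\mathfrak m^N)^*\subseteq hR+\mathfrak m^M$ for all $N\ge N_0$.

**Step 1: a valuative bound.** Tight closure is bounded by inequalities of valuations. Let $\mathcal V$ be the set of discrete valuations $v$ of $\mathrm{Frac}\,\hat R$ with values in $\mathbb Z\cup\{\infty\}$, $v\ge0$ on $\hat R$ and $v>0$ on $\hat{\mathfrak m}$. Put
$$L_N=\{z\in\hat R:\ v(z)\ge\min(v(h),N)\ \text{for all }v\in\mathcal V\}.$$
These are ideals of $\hat R$, decreasing in $N$, and each contains $h$. Let $z\in(hR+\mathfrak m^N)^*$, and let $0\ne c\in R$ with $cz^Q\in h^QR+(\mathfrak m^N)^{[Q]}$ for $Q\gg0$. Every $v\in\mathcal V$ is at least $N$ on $\mathfrak m^N$, so $v(c)+Qv(z)\ge Q\min(v(h),N)$ for $Q\gg0$. Dividing by $Q$ and letting $Q\to\infty$ (note $v(c)<\infty$) gives $v(z)\ge\min(v(h),N)$. So $z\in L_N$.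

**Step 2: $\bigcap_NL_N=h\hat R$.** This is where normality of $\hat R$ is used. Each $L_N$ contains $h$. Conversely, let $z\in\hat R\setminus h\hat R$; in particular $z\ne0$. We look for $v\in\mathcal V$ with $v(z)<v(h)$. Put $D=\hat R[h/z]\subseteq\mathrm{Frac}\,\hat R$.

The element $h/z$ is not a unit of $D$. Otherwise $z/h=\sum_{i=0}^sr_i(h/z)^i$ with $r_i\in\hat R$, and multiplying by $(z/h)^s$ gives $(z/h)^{s+1}=\sum_ir_i(z/h)^{s-i}$. So $z/h$ is integral over the normal domain $\hat R$, and $z\in h\hat R$, a contradiction.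

Hence $D/(h/z)D$ is nonzero. It is a quotient of the local ring $\hat R$, since $D$ is generated over $\hat R$ by $h/z$. So there is a maximal ideal $\mathfrak n$ of $D$ containing $h/z$ and $\hat{\mathfrak m}$. The Noetherian local domain $D_{\mathfrak n}$ is not a field, because $0\ne h/z\in\mathfrak n$. It is therefore dominated by a discrete valuation ring of its fraction field $\mathrm{Frac}\,\hat R$ (standard; e.g. Hartshorne, Ex. II.4.11). Its valuation $v$ is nonnegative on $\hat R$, positive on $\hat{\mathfrak m}$, and $v(h/z)>0$. So $v\in\mathcal V$ and $v(z)<v(h)$. For $N>v(z)$ we get $v(z)<\min(v(h),N)$, so $z\notin L_N$.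

**Step 3: from the intersection to a single $N$.** By Step 2, the ideals $L_N/h\hat R$ of the complete local ring $\hat R/h\hat R$ decrease to $0$. By Chevalley's theorem, $L_N\subseteq h\hat R+\hat{\mathfrak m}^M$ for $N\gg0$. With Step 1, $(hR+\mathfrak m^N)^*\subseteq(h\hat R+\hat{\mathfrak m}^M)\cap R=hR+\mathfrak m^M$ for $N\gg0$. $\square$

**(ii)⇒(iii).** Let $K=(h_1,\dots,h_r)$ be $\mathfrak m$-primary with all $h_l\ne0$, and let $\mathfrak m^M\subseteq K$. Choose $N\ge M$ that works in Lemma 2 for all $h_l$ and this $M$. Since $\mathfrak m^N\subseteq K$, we have $K=\sum_l(h_lR+\mathfrak m^N)$, and each summand is $\mathfrak m$-primary. By (ii) and induction on the number of summands,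
$$K^*=\sum_l(h_lR+\mathfrak m^N)^*\subseteq\sum_l(h_lR+\mathfrak m^M)\subseteq K.$$
So all $\mathfrak m$-primary ideals are tightly closed. For an arbitrary proper ideal $I$,
$$I^*\subseteq\bigcap_N(I+\mathfrak m^N)^*=\bigcap_N(I+\mathfrak m^N)=I$$
by Krull's intersection theorem. The ideal $R$ is tightly closed trivially. This proves Theorem 3. $\square$

Theorem 3 shows what a counterexample to "only if" in (a) must be: an F-rational $R$ with an ideal that is not tightly closed. Once such an ideal $K$ is known, some $I$ violates $(I^2)^*=(I^*)^2$. To write down an explicit $I$ we decompose $K=K_1+L$ so that $K_1^*+L^*$ stays inside $K$, and put $K_1,L$ into slots.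

## 8. A cyclic triple cover of the Veronese cone

We set up the ring of Theorem 2. Let $f=ab(a+b)=a^2b+ab^2\in B$. The ring $B$ is the part of $P=k[a,b]$ in degrees divisible by $3$, because every monomial of degree $3m$ is a product of cubic monomials. So $B$ is a direct summand of $P$ as a $B$-module, and $IP\cap B=I$ for ideals $I\subseteq B$. Next, $S=B\oplus Bt\oplus Bt^2$ is free over $B$, so $IS\cap B=I$. It is $\mathbb Z/3$-graded by $t$-degree, since $t^3=f\in B$, and $\mathbb Z$-graded with $\deg a=\deg b=\deg t=1$.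

**Step 1: $R$ is excellent, two-dimensional and analytically normal.** We show that $S$ is a domain, regular away from $\mathfrak m$, and CM at $\mathfrak m$.

Put $w=a^3$, $v=b/a$. Then $a^2b=wv$, $ab^2=wv^2$, $b^3=wv^3$, so $B[1/a^3]=k[w^{\pm1},v]$, and $f=wv(1+v)$. The polynomial $T^3-f$ is Eisenstein at the prime $(v)$, hence irreducible over $\mathrm{Frac}\,B$. Since $S$ is free over $B$, it embeds in the field $\mathrm{Frac}(B)[T]/(T^3-f)$. So $S$ is a domain.

Now $S[1/a^3]=k[w^{\pm1},v,t]/(t^3-wv(1+v))$. The derivatives of the equation with respect to $w$ and $v$ are $-v(1+v)$ and $-w(1+2v)$. Since $w$ is a unit and $(1+2v)^2-4v(1+v)=1$, they generate the unit ideal. So $S[1/a^3]$ is smooth over $k$, in every characteristic. By the symmetry $a\leftrightarrow b$, so is $S[1/b^3]$. A prime of $S$ containing $a^3$ and $b^3$ contains $a^2b$ and $ab^2$, because $(a^2b)^3=(a^3)^2b^3$ and similarly for $ab^2$; then it contains $t$, because $t^3=f$. So it is $\mathfrak m$, and $\mathrm{Spec}\,S\setminus\{\mathfrak m\}$ is regular.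 Also $\dim S=\dim B=2$, and $\dim R=2$ because $S$ is a finitely generated domain over $k$.

Let
$$g=a^3+a^2b+b^3 .$$
Then $g(0,1)=1$, $g(1,0)=1$, $g(1,-1)=-1$. So $g$ vanishes at none of the zeros of $a$, $b$, $a+b$, and $g$ is coprime to $f$. Hence $f,g$ is a regular sequence on $P$, and therefore on its direct summand $B$. Since $S$ is a domain and $S/tS=B/fB$, the sequence $t,g$ is regular on $S$. So $R=S_{\mathfrak m}$ is CM. By Serre's criterion $R$ is normal. It is excellent, so its formal fibres are regular and $\hat R$ is normal. A normal local ring is a domain, so $R$ is analytically normal.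

**Step 2: multipliers may be taken in $B$.** This step turns statements about tight closure in $R$ into identities of polynomials. Let $\mathfrak a\subseteq S$ be an $\mathfrak m$-primary ideal, $u\in S$, and $0\ne c\in R$ with $cu^Q\in\mathfrak a^{[Q]}R$ for $Q\gg0$. Multiplying $c$ by a unit we may take $c\in S$. Then $cu^Q\in\mathfrak a^{[Q]}R\cap S=\mathfrak a^{[Q]}$, because $\mathfrak a^{[Q]}$ is $\mathfrak m$-primary. As $S$ is a domain integral over $B$, an integral equation for $c$ of least degree has nonzero constant term, so $c$ divides a nonzero element of $B$. We may replace $c$ by that element. So we may take $0\neq c\in B$ with $cu^Q\in\mathfrak a^{[Q]}$ in $S$ for $Q\gg0$.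

**Step 3: $(t,g)R$ is tightly closed.** We check one parameter ideal by hand; Step 4 passes to all others. The ring $S/(t,g)=B/(f,g)B$ is the part of $P/(f,g)P$ in degrees divisible by $3$. The Hilbert series of $P/(f,g)P$ is $(1+z+z^2)^2=1+2z+3z^2+2z^3+z^4$. So this part is $k\oplus V$ with $V=P_3/\langle f,g\rangle_k$ of dimension $2$, and $V^2=0$ because degree $6$ vanishes. It is a local ring with maximal ideal $V$. In particular $(t,g)$ is $\mathfrak m$-primary and $R/(t,g)R=k\oplus V$. Every nonzero ideal of this ring meets $V$ nontrivially.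

Suppose $(t,g)R$ is not tightly closed. Then some $h\in P_3\setminus\langle f,g\rangle_k$ lies in $((t,g)R)^*$. By Step 2, $ch^Q\in(t^Q,g^Q)S$ for $Q\gg0$ with $0\ne c\in B$. Let $M=\lceil Q/3\rceil$. The part of $t^QS$ in $t$-degree $0\in\mathbb Z/3$ is $t^Q\cdot Bt^{3M-Q}=f^MB$. Taking components of $t$-degree $0$ gives $ch^Q\in(f^M,g^Q)B$. This ideal and $h^Q$ are homogeneous, so we may replace $c$ by one of its nonzero homogeneous components, of degree $\delta$ independent of $Q$. Thus for $Q\gg0$
$$ch^Q=Af^M+Cg^Q\ \text{ in }P,\qquad C\text{ a form of degree }\delta\text{ (or }0).\qquad (6)$$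

Let $\ell_1,\ell_2,\ell_3$ be the factors $a,b,a+b$ of $f$, which are pairwise non-proportional in every characteristic. Let $\lambda_i\in k$ be the value of $h/g$ at the zero of $\ell_i$. Then $\ell_i\mid h-\lambda_ig$, so $\ell_i^Q\mid h^Q-\lambda_i^Qg^Q$. Reducing (6) modulo $\ell_i^M$ gives $\ell_i^M\mid(c\lambda_i^Q-C)g^Q$, and since $g$ is prime to $\ell_i$, $\ell_i^M\mid c\lambda_i^Q-C$. The right-hand side has degree $\delta$ or is $0$. For $M>\delta$ this forces $C=c\lambda_i^Q$ for $i=1,2,3$. As $c\ne0$, all $\lambda_i^Q$ are equal, hence $\lambda_1=\lambda_2=\lambda_3=:\lambda$. So every $\ell_i$ divides $h-\lambda g$, hence $f\mid h-\lambda g$, and by degrees $h\in\langle f,g\rangle_k$. This is a contradiction.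

**Step 4: one tightly closed parameter ideal suffices.** Let $\mathfrak q=(x,y)$ be a tightly closed parameter ideal of a two-dimensional CM local domain of characteristic $p$. We show that all parameter ideals are tightly closed.

First consider $(x^n,y^n)$. If it is not tightly closed, the nonzero finite-length module $(x^n,y^n)^*/(x^n,y^n)$ contains a nonzero socle element, represented by some $s$. Since $\mathfrak qs\subseteq(x^n,y^n)$, (4) gives $s\equiv(xy)^{n-1}w$ modulo $(x^n,y^n)$, and $w\notin\mathfrak q$ since $s\notin(x^n,y^n)$. Then $(xy)^{n-1}w\in(x^n,y^n)^*$, so $c\big((xy)^{n-1}w\big)^Q\in(x^{nQ},y^{nQ})$ for some $c\ne0$ and all $Q\gg0$. By (5),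
$$cw^Q\in(x^{nQ},y^{nQ}):(xy)^{(n-1)Q}=(x^Q,y^Q).$$
So $w\in\mathfrak q^*=\mathfrak q$, a contradiction.

Now let $\mathfrak q'=(x',y')$ be any parameter ideal. Take $n$ with $(x^n,y^n)\subseteq\mathfrak q'$, and let $\delta$ be as in Fact 4 for $I=(x^n,y^n)$. Raising the matrix identity to the $Q$-th power entry by entry, Cramer gives $\delta^Q\mathfrak q'^{[Q]}\subseteq(x^{nQ},y^{nQ})$. So if $z\in\mathfrak q'^*$ with multiplier $c$, then $c(\delta z)^Q\in(x^{nQ},y^{nQ})$ for $Q\gg0$. Hence $\delta z\in(x^n,y^n)^*=(x^n,y^n)$, and $z\in\mathfrak q'$ by Fact 4.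

**Step 5: $R$ is F-rational, hence F-injective.** F-rationality is Steps 3 and 4. For F-injectivity, $H^0_{\mathfrak m}=H^1_{\mathfrak m}=0$. If $F$ kills $\left[\frac z{x^ny^n}\right]$, then $z^p\in(x^{np},y^{np})$ by Fact 3, so $z^Q\in(x^{nQ},y^{nQ})$ for all $Q\ge p$. Hence $z\in(x^n,y^n)^*=(x^n,y^n)$ (multiplier $1$), and the class is zero.

## 9. Three ideals, and the square that fails

In the ring $R$ of Section 8 let
$$K=(a^3,a^2b,b^3)R,\qquad K_1=(a^3,a^2b,b^6)R,\qquad L=(a^6,b^3)R .$$
Then $K=K_1+L$. Since $L$ is a parameter ideal, $L^*=L\subseteq K$ by F-rationality.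

**Step 1: $t^5\in K^*\setminus K$.** This exhibits an ideal that is not tightly closed. In $B/(a^3,a^2b,b^3)B$ put $\varepsilon=ab^2$. This ring is $k\oplus k\varepsilon$, since $\varepsilon^2=(a^2b)b^3=0$ there, and $\varepsilon\ne0$ because $a^3,a^2b,b^3,ab^2$ are linearly independent in degree $3$. Also $f=a^2b+ab^2\equiv\varepsilon$. So $R/K=(k[\varepsilon]/(\varepsilon^2))[t]/(t^3-\varepsilon)=k[t]/(t^6)$, and $t^5\notin K$.

For any $Q$ write $5Q=3M+r$, $0\le r\le2$. Then $t^3\cdot t^{5Q}=f^{M+1}t^r$, and $f^{M+1}$ is a combination of monomials $a^\alpha b^\beta$ with $\alpha+\beta=3M+3\ge5Q+1$. If $\alpha\le2Q-1$, then $\beta\ge3Q$. If $2Q\le\alpha\le3Q-1$, then $\beta\ge Q$. Otherwise $\alpha\ge3Q$. So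
$$f^{M+1}\in(a^{3Q},a^{2Q}b^Q,b^{3Q})P\cap B=(a^{3Q},a^{2Q}b^Q,b^{3Q})B.$$
Hence $t^3(t^5)^Q\in K^{[Q]}$ for all $Q$, and $t^5\in K^*$.

**Step 2: $K_1^*\subseteq K$.** This shows that $t^5$ is not produced by the two pieces of $K$ separately. Suppose $K_1^*\not\subseteq K$. In $R/K=k[t]/(t^6)$ a nonzero element is a unit times some $t^i$ with $i\le5$. So, multiplying an element of $K_1^*\setminus K$ by a unit and a power of $t$, we get $t^5+w\in K_1^*$ with $w\in K=K_1+b^3R$. Since $b^3K\subseteq K_1$ (the products $a^3b^3$, $a^2b\cdot b^3$, $b^6$ are in $K_1$), an element of $b^3R$ modulo $K_1$ depends only on its cofactor modulo $K$. So modulo $K_1$ we may write $w=\sum_{i=0}^5\lambda_ib^3t^i$ with $\lambda_i\in k$.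

The ideal $(a^3,a^2b,b^6)S$ is $\mathfrak m$-primary. By Step 2 of Section 8 there is $0\ne c\in B$ with
$$c\Big(t^{5Q}+\sum_{i=0}^5\lambda_i^Qb^{3Q}t^{iQ}\Big)\in(a^{3Q},a^{2Q}b^Q,b^{6Q})S\qquad(Q\gg0).$$
The terms in parentheses have degrees $5Q$ and $(3+i)Q$, all multiples of $Q$, and the ideal on the right is homogeneous. Let $c_d$ be a nonzero homogeneous component of $c$, of degree $d$. If $Q$ exceeds the spread of the degrees occurring in $c$, the component of degree $d+5Q$ of the left side is $c_d$ times the part of degree $5Q$ in the parentheses, which involves only $i=2$. So we may replace $c$ by the form $c_d$ of fixed degree $d$ and keep only $i=2$. Put $\lambda=\lambda_2$. Since $t^{3Q}=f^Q$, for $Q\gg0$ the element $ct^{2Q}(f^Q+\lambda^Qb^{3Q})$ lies in the ideal. Multiply by $t^i$, $0\le i\le2$, with $2Q+i=3M$: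
$$cf^M(f^Q+\lambda^Qb^{3Q})\in(a^{3Q},a^{2Q}b^Q,b^{6Q})S\cap B\subseteq(a^{3Q},a^{2Q}b^Q,b^{6Q})P,\qquad M\le\tfrac{2Q+2}3 .\qquad (7)$$

Now compare monomials of lowest $a$-exponent. In the form $c$ let this monomial be $a^eb^{d-e}$. In $f^M=a^Mb^M(a+b)^M$ it is $a^Mb^{2M}$, and $f^Q=a^Qb^{2Q}+a^{2Q}b^Q$. So the monomial of lowest $a$-exponent on the left of (7) is
$$a^{M+e}b^{2M+3Q+d-e}\ \text{ if }\lambda\ne0,\qquad a^{M+Q+e}b^{2M+2Q+d-e}\ \text{ if }\lambda=0 .$$
With $M\le\frac{2Q+2}3$, the $a$-exponent is at most $\frac{5Q+2}3+e<2Q$, and the $b$-exponent is at most $\frac{4Q+4}3+3Q+d<6Q$, for $Q\gg0$. A monomial with $a$-exponent $<2Q$ and $b$-exponent $<6Q$ is not in $(a^{3Q},a^{2Q}b^Q,b^{6Q})P$. But a monomial ideal contains every monomial that occurs in its elements, which is a contradiction.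

**Step 3: the ideal $J$ and its slots.** We now insert $K_1$ and $L$ in (1). Let $x=a^6$, $y=b^6$, $\mathfrak q=(x,y)$. Then $\mathfrak q\subseteq K_1\cap L$. Let $n=4$ and
$$I_0=R,\quad I_1=K_1,\quad I_2=R,\quad I_3=L,\quad I_4=R .$$
Buffers are not needed here, since $R$ is F-rational and Lemma 1(A) applies. The last slot $R$ makes $J$ contain $y^4$ as well as $x^4$. The ideal $\sum_jx^{4-j}y^jI_j$ is generated by
$$a^{24};\quad a^{21}b^6,\ a^{20}b^7,\ a^{18}b^{12};\quad a^{12}b^{12};\quad a^{12}b^{18},\ a^6b^{21};\quad b^{24}.$$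
Since $a^{18}b^{12}$ and $a^{12}b^{18}$ are multiples of $a^{12}b^{12}$, it equals the ideal $J$ of Theorem 2. By Lemma 1(A) and (0),
$$J^*\subseteq\sum_{j=0}^4x^{4-j}y^jI_j^* .\qquad (8)$$

**Step 4: $x^5y^3t^5\in(J^2)^*$.** Both $x^5y^3L=x^4\cdot xy^3L$ and $x^5y^3K_1=x^2y^2\cdot x^3yK_1$ lie in $J^2$. So $x^5y^3K\subseteq J^2$, and $t^5\in K^*$ gives $x^5y^3t^5\in(J^2)^*$.

**Step 5: $x^5y^3t^5\notin(J^*)^2$.** Suppose the contrary. By (8),
$$x^5y^3t^5=\sum_{k=0}^8x^{8-k}y^ks_k,\qquad s_k\in\sum_{i+j=k}I_i^*I_j^* .$$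
Fact 2 gives $t^5-s_3\in\mathfrak q\subseteq K$. But
$$s_3\in I_0^*I_3^*+I_1^*I_2^*=L^*+K_1^*\subseteq K$$
by Step 2 and $L^*=L$. So $t^5\in K$, contradicting Step 1. As $x^5y^3=a^{30}b^{18}$, Theorem 2 is proved. $\square$

So $R$ is F-rational and $(J^2)^*\ne(J^*)^2$, which settles (a).

## 10. Fermat cones of degree at least four: F-injectivity cannot be dropped in Theorem 1

Let $R=k[[x,y,z]]/(x^N+y^N+z^N)$ with $N\ge4$ and $p\nmid N$, and let $\mathfrak q=(x,y)$. The argument of Step 4 in Section 5, with partial derivatives $Nx^{N-1},Ny^{N-1},Nz^{N-1}$, shows that $R$ is a complete normal domain. We show $(\mathfrak q^2)^*\ne(\mathfrak q^*)^2$.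

**Step 1: $z^3\in(\mathfrak q^2)^*$.** For each $Q$ write $3Q+N=NM+r$, $0\le r<N$, so $NM\ge3Q$. Then $z^N(z^3)^Q=\pm z^r(x^N+y^N)^M$. A monomial $x^\alpha y^\beta$ with $\alpha+\beta\ge3Q$ lies in $(x^{2Q},x^Qy^Q,y^{2Q})=(\mathfrak q^2)^{[Q]}$: if $\alpha<Q$ then $\beta\ge2Q$, if $\beta<Q$ then $\alpha\ge2Q$, and otherwise $x^Qy^Q$ divides it. So $z^N(z^3)^Q\in(\mathfrak q^2)^{[Q]}$ for all $Q$.

**Step 2: $z\notin\mathfrak q^*$.** Suppose $z\in\mathfrak q^*$. The domain $R$ is finite over $k[[x,y]]$, so a multiplier divides a nonzero element of $k[[x,y]]$. Hence there is $0\ne c\in k[[x,y]]$ with $cz^Q\in(x^Q,y^Q)R$ for $Q\gg0$. Write $Q=NM+r$, $0\le r<N$, so $z^Q=\pm(x^N+y^N)^Mz^r$. As $R$ is free over $k[[x,y]]$ on $1,z,\dots,z^{N-1}$, comparing coefficients of $z^r$ gives $c(x^N+y^N)^M\in(x^Q,y^Q)k[[x,y]]$. Let $c_\delta$ be the lowest-degree form of $c$. Taking lowest-degree forms,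
$$c_\delta(x^N+y^N)^M=Ax^Q+By^Q,$$
with $A,B$ forms of degree $\delta+NM-Q\le\delta$ (or zero). Over $\bar k$, since $p\nmid N$, $x^N+y^N$ has $N$ distinct linear factors $x-\theta y$. From $(x-\theta y)^Q=x^Q-\theta^Qy^Q$ and $M\le Q$ we get
$$Ax^Q+By^Q\equiv(A\theta^Q+B)y^Q\quad\text{modulo }(x-\theta y)^M,$$
so $(x-\theta y)^M\mid A\theta^Q+B$. Once $M>\delta$ this forces $A\theta^Q+B=0$. Two distinct $\theta$ have distinct $\theta^Q$, so $A=B=0$ and $c_\delta=0$, a contradiction.

**Step 3: comparison.** $R/\mathfrak q=k[z]/(z^N)$, and $\mathfrak q^*$ is an ideal containing $\mathfrak q$ but not $z$. Hence $\mathfrak q^*\subseteq(x,y,z^2)$ and $(\mathfrak q^*)^2\subseteq(x,y,z^4)$. Since $N\ge4$, $z^3\notin(x,y,z^4)$. So $z^3\in(\mathfrak q^2)^*\setminus(\mathfrak q^*)^2$. $\square$
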